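\title{A finitely presented group whose Dehn function is not equivalent to a super-additive function}

\begin{abstract}
We construct a finitely presented group whose Dehn function is not equivalent to any super-additive function. More precisely, for every recursive nondecreasing function $\Psi$ with $\Psi(n)\ge n$ there is a finitely presented group with solvable word problem whose Dehn function $d$ satisfies $d(n_k)\ge k\Psi(n_k)$ and $d(\Psi(n_k))\le(1+\frac1k)d(n_k)$ along an infinite sequence $n_k$. The groups are multiple HNN extensions that encode a counter machine. All their hard relations say that some central involution is trivial, so each hard relation has to be proved at most once in any derivation.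
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $G=\langle X\mid R\rangle$ be a group given by a finite presentation, and let $F(X)$ be the free group on $X$. For a word $w$ over $X^{\pm1}$ we write $\|w\|$ for its length. If $w=1$ in $G$, the \emph{area} of $w$ is the least $m$ such that in $F(X)$
\[
w=\prod_{i=1}^m u_ir_i^{\pm1}u_i^{-1},\qquad r_i\in R,\ u_i\in F(X);
\]
if $w\ne1$ in $G$ we put $\operatorname{area}(w)=\infty$. The area counts how many times a defining relation must be applied to prove that $w=1$. The \emph{Dehn function} of the presentation records the worst case among words of bounded length: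
\[
d(n)=\max\{\operatorname{area}(w):\ \|w\|\le n,\ w=1\text{ in }G\}.
\]
It is finite, nondecreasing, and $d(0)=0$.

Let $\mathbb N=\{0,1,2,\dots\}$. For $f,g:\mathbb N\to\mathbb N$ write $f\preceq g$ if there is a constant $C>0$ with $f(n)\le Cg(Cn)+Cn+C$ for all $n$, and call $f$ and $g$ \emph{equivalent} if $f\preceq g$ and $g\preceq f$. All functions to which we apply this definition are nondecreasing, so $C$ may be taken to be a positive integer. Up to equivalence, the Dehn function does not depend on the finite presentation of $G$. A function $f:\mathbb N\to\mathbb N$ is \emph{super-additive} if $f(n_1)+f(n_2)\le f(n_1+n_2)$ for all $n_1,n_2\ge0$.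

The question we answer comes from Olshanskii and Sapir \cite{OS}: \emph{is there a finitely presented group whose Dehn function is not equivalent to any super-additive function?}

\subsection*{What one would guess}

Several observations suggest that the answer should be no. If $d\preceq n$, then $d$ is equivalent to the super-additive function $n$, because $n\preceq d$ holds for every $d$ thanks to the term $Cn$. If $f(0)=0$ and $f(n)/n$ is nondecreasing for $n\ge1$, then $f$ is super-additive, since $f(n_i)\le\frac{n_i}{n_1+n_2}f(n_1+n_2)$ for $i=1,2$; this covers $n^k$ for $k\ge1$, $2^n-1$, and every function that grows in a similarly regular way. Finally, if $w_1$ and $w_2$ are trivial words that realize $d(n_1)$ and $d(n_2)$, then $w_1uw_2u^{-1}$ is trivial for every $u$, and one expects that for a suitable short $u$ the two proofs cannot help each other, so that the area is about $d(n_1)+d(n_2)$. In the free product $G*\mathbb Z$ this expectation is correct, with $u$ a generator of $\mathbb Z$ (Lemma~\ref{lem:freeproduct}).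

What would a counterexample look like? If $d$ is equivalent to a super-additive function, then for some integer $D\ge1$
\begin{equation}\label{eq:repeat}
m\,d(n)\le D\,d(Dmn)+Dmn\qquad\text{for all }m,n\ge1
\end{equation}
(Lemma~\ref{lem:repeat}): up to constants, whatever is hard at length $n$ can be repeated $m$ times within length $mn$ at $m$ times the cost. The inequality fails for functions with long plateaus high above the diagonal. For example, let $n_k=2^{2^k}$, let $p(n)=2^{n_k}$ for $n_k\le n<n_{k+1}$, and let $p(0)=p(1)=0$. Given $D$, take $m=2D$ and $n=n_k>2D^2$. Then $Dmn<n_k^2=n_{k+1}$, so \eqref{eq:repeat} for $p$ reads $2D\,2^{n_k}\le D\,2^{n_k}+2D^2n_k$, which is false for large $k$. The task is to produce such plateaus in a Dehn function.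

\subsection*{Results}

\begin{theorem}\label{thm:main}
There is a finitely presented group whose Dehn function is not equivalent to any super-additive function.
\end{theorem}

The plateaus can be made as long as any recursive (that is, computable) function prescribes, and this is compatible with a solvable word problem.

\begin{theorem}\label{thm:plateau}
Let $\Psi:\mathbb N\to\mathbb N$ be recursive and nondecreasing with $\Psi(n)\ge n$. There are a finite presentation of a group with solvable word problem (so that its Dehn function $d$ is recursive) and integers $n_1<n_2<\cdots$ such that for all large $k$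
\[
d(n_k)\ge k\,\Psi(n_k),\qquad d(\Psi(n_k))\le\Bigl(1+\frac1k\Bigr)d(n_k).
\]
\end{theorem}

For a Dehn function $d$ put $\bar d(0)=0$ and
\[
\bar d(N)=\max\Bigl\{\sum_i d(n_i):\ \sum_i n_i=N,\ n_i\ge1\Bigr\}\qquad(N\ge1).
\]
This is the least super-additive function that is $\ge d$ (Lemma~\ref{lem:closure}).

\begin{corollary}\label{cor:conseq}
\begin{enumerate}
\item[(1)] For every recursive nondecreasing $\theta$ with $\theta(n)\ge n$ there is a finitely presented group with solvable word problem and Dehn function $d$ such that for no super-additive $f$ and no constant $C$ do both $d(n)\le Cf(\theta(n))+\theta(n)$ and $f(n)\le Cd(\theta(n))+\theta(n)$ hold for all $n\ge1$.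
\item[(2)] For every recursive nondecreasing unbounded $\omega$ there is a finitely presented group with solvable word problem and Dehn function $d$ such that $\bar d(N)\ge N\,d(N)/\omega(N)$ for infinitely many $N$. This is sharp: if a Dehn function $d$ is unbounded, then $\bar d(N)=o(N\,d(N))$.
\item[(3)] For $G$ as in Theorem~\ref{thm:main}, the Dehn function of $G*\mathbb Z$ is not $\preceq$ the Dehn function of $G$.
\end{enumerate}
\end{corollary}

Part (1) says that no recursive coarsening of the equivalence relation repairs super-additivity, and part (2) says that the gap between $d$ and $\bar d$ can come arbitrarily close to the largest gap possible.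

\subsection*{The idea in the smallest case}

We use the convention $[x,y]=x^{-1}y^{-1}xy$. Suppose that $y\in X$ is a generator, that $y^2$ and all $[y,x]$ with $x\in X$ belong to $R$, and that $y=1$ in $G$ for some deep reason, so that $A=\operatorname{area}(y)$ is huge. Let us try to repeat this hard relation $m$ times and form
\[
W=\prod_{i=1}^m u_iyu_i^{-1},\qquad \|W\|=m+2\sum_i\|u_i\|.
\]
Moving $y$ past one letter $x^{\pm1}$ costs one relator $[y,x]$, so $W$ is turned into $y^m$ with $\sum\|u_i\|$ relators. The relator $y^2$, used $\lfloor m/2\rfloor$ times, turns $y^m$ into $y$ or into the empty word. Hence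
\[
\operatorname{area}(W)\le\tfrac12\|W\|+A ,
\]
whatever $m$ and the $u_i$ are. The hard relation is paid for once. Both cheap properties are needed for this computation: centrality collects the occurrences of $y$, and the relation $y^2=1$ cancels them in pairs, where otherwise we would be left with $y^m$.

A single such $y$ changes the Dehn function by a constant only. We need infinitely many central involutions $y_j$, given by longer and longer words, whose triviality is very expensive to prove. We also need that \emph{nothing else} in the group is expensive. Proposition~\ref{prop:key} makes this precise. To a counter machine $U$ with halting set $E\subseteq\mathbb N$ it assigns a finitely presented group in which $y_j=1$ exactly for $j\in E$, and in which every trivial word of length $n$ has area at most a recursive function of $n$ plus the sum of the areas of the $y_j$ with $j\in E$ and $2^j\le cn^3$, each counted once. If $E$ is sparse and the areas of the $y_j$ outgrow the recursive term, the Dehn function jumps at the length of $y_j$ and then stalls until the next element of $E$ comes into range.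

Section~\ref{sec:background} recalls the standard tools. Section~\ref{sec:deduce} states Proposition~\ref{prop:key} and derives all results above from it. The proposition is proved in three steps: a machine whose computations all flow into a list of standard configurations (Section~\ref{sec:machine}), a finitely presented group with one central involution for each class of configurations (Section~\ref{sec:group}), and an algorithm that reduces any trivial word to a product of distinct $y_j$ (Section~\ref{sec:algorithm}).

\section{Background}\label{sec:background}

\subsection{Super-additive functions}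

Let $f:\mathbb N\to\mathbb N$ be super-additive. From $2f(0)\le f(0)$ we get $f(0)=0$; from $f\ge0$ we get that $f$ is nondecreasing; and induction on $m$ gives $mf(n)\le f(mn)$.

\begin{lemma}\label{lem:repeat}
If a nondecreasing function $d$ is equivalent to a super-additive function $f$, then \eqref{eq:repeat} holds for some integer $D\ge1$.
\end{lemma}

\begin{proof}
Let $C\ge1$ be an integer that witnesses both $d\preceq f$ and $f\preceq d$. For $m,n\ge1$,
\begin{align*}
m\,d(n)&\le Cm\,f(Cn)+Cmn+Cm\le Cf(Cmn)+2Cmn\\
&\le C^2d(C^2mn)+C^3mn+C^2+2Cmn .
\end{align*}
Since $d$ is nondecreasing, $D=C^3+C^2+2C$ works.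
\end{proof}

\begin{lemma}\label{lem:closure}
For a Dehn function $d$, the function $\bar d$ is the least super-additive function that is $\ge d$.
\end{lemma}

\begin{proof}
The partition with one part gives $\bar d(N)\ge d(N)$ for $N\ge1$, and $\bar d(0)=d(0)=0$. Optimal partitions of $N_1$ and $N_2$ together form a partition of $N_1+N_2$, so $\bar d$ is super-additive. If $f\ge d$ is super-additive and $\sum n_i=N$, then $\sum d(n_i)\le\sum f(n_i)\le f(N)$, so $\bar d\le f$.
\end{proof}

\subsection{Area}

By definition, $\operatorname{area}(w)$ depends only on the element of $F(X)$ that $w$ represents, $\operatorname{area}(w^{-1})=\operatorname{area}(w)$, and $\operatorname{area}(ww')\le\operatorname{area}(w)+\operatorname{area}(w')$.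

We use van Kampen's lemma in the following form. Let the relators be cyclically reduced and nonempty, and let $w$ be a reduced word that is a product of $m$ conjugates of relators and their inverses. Then there is a finite, connected, simply connected planar $2$-complex with oriented edges labeled by $X$ and with at most $m$ faces, such that the boundary of each face reads a relator (from some vertex, in some direction) and the boundary of the complex reads $w$ (from some vertex).

\begin{lemma}\label{lem:area}
There is an algorithm which, given a finite presentation, a word $w$ and $m\in\mathbb N$, decides whether $\operatorname{area}(w)\le m$. Consequently the area of a word that is known to be trivial in the group is computable.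
\end{lemma}

\begin{proof}
The difficulty is that the conjugators $u_i$ range over an infinite set; we bound their length. Replacing $w$ by its reduced form, replacing the relators by cyclically reduced forms and dropping trivial relators does not change areas. Let $\ell$ be the maximal length of a relator. Suppose $\operatorname{area}(w)\le m$ and take a diagram with $m'\le m$ faces and boundary label $w$. If $m'=0$, the diagram is a tree and its boundary label is freely trivial. If $m'>0$, some edge separates a face from the outside. Let $x\in X^{\pm1}$ be the letter read on this edge by the boundary of the diagram, write $w=w'xw''$ accordingly, and let $xs^{-1}$ be the boundary label of the face read from this edge in the same direction. In $F(X)$,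
\[
w=w'(xs^{-1})w'^{-1}\cdot w'sw'' ,
\]
and $xs^{-1}$ is a cyclic permutation of some $r^{\pm1}$, so $xs^{-1}=tr^{\pm1}t^{-1}$ with $\|t\|\le\ell$. Deleting the edge merges the face with the outside and leaves a connected, simply connected diagram with $m'-1$ faces and boundary label $w'sw''$, of length at most $\|w\|+\ell$. Repeating this $m'$ times writes $w$ as a product of $m'$ conjugates of relators and their inverses, where the $i$-th conjugator has length at most $\|w\|+(i-1)\ell+\ell\le\|w\|+m\ell$. So $\operatorname{area}(w)\le m$ if and only if $w$ is freely equal to one of finitely many explicit products. For the last claim, test $m=0,1,2,\dots$ in turn.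
\end{proof}

\subsection{Free products, HNN extensions, commutators}\label{sub:groups}

We use four standard facts.

\begin{itemize}
\item[(F1)] Let $T$ be a group and $Y$ a set. The kernel of the map $T*F(Y)\to T$ that is the identity on $T$ and kills $Y$ is free on the elements $t^{-1}yt$, $(t,y)\in T\times Y$.
\item[(F2)] Let $G_0$ be a group and, for $\lambda$ in an index set $\Lambda$, let $P_\lambda\le G_0$ be a subgroup and $\gamma_\lambda:P_\lambda\to G_0$ an injective homomorphism. The \emph{HNN extension} is $G=\langle G_0,\ s_\lambda\mid s_\lambda^{-1}gs_\lambda=\gamma_\lambda(g)\ (g\in P_\lambda)\rangle$; it suffices to impose the relations for $g$ in a generating set of $P_\lambda$. The map $G_0\to G$ is injective. \emph{Britton's lemma:} if $g_0s_{\lambda_1}^{\pm1}g_1\cdots s_{\lambda_N}^{\pm1}g_N=1$ in $G$ with $g_i\in G_0$ and $N\ge1$, then for some $1\le i\le N-1$ the word contains a \emph{pinch}, that is, a subword $s_\lambda^{-1}g_is_\lambda$ with $g_i\in P_\lambda$ or a subword $s_\lambda g_is_\lambda^{-1}$ with $g_i\in\gamma_\lambda(P_\lambda)$.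
\item[(F3)] If $x,y$ commute with $x',y'$, then $[xx',yy']=[x,y][x',y']$.
\item[(F4)] If $[x,y]=z$ is central and $z^2=1$, then $x^{\epsilon}y^{\epsilon'}=y^{\epsilon'}x^{\epsilon}z$ for all signs $\epsilon,\epsilon'\in\{1,-1\}$. Indeed, $y^{-1}xy=xz$ implies $yxy^{-1}=xz$, and inverting these two equations gives the cases with $x^{-1}$.
\end{itemize}

\subsection{Counter machines and the recursion theorem}

A set $E\subseteq\mathbb N$ is \emph{recursively enumerable} (r.e.) if it is the domain of a partial recursive function; there are r.e.\ sets that are not recursive. A \emph{counter machine} $U$ has counters $1,\dots,\nu$ with values in $\mathbb N$, a finite set $P$ of states, a start state $p_0$ and a halting state $p_h\ne p_0$. Every state $p\neq p_h$ carries one instruction of one of two kinds: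
\begin{itemize}
\item $\mathrm{inc}(i)\to p'$: increment counter $i$ and go to $p'$;
\item $\mathrm{test}(i)\to p',p''$: if counter $i$ is positive, decrement it and go to $p'$; otherwise go to $p''$ (the \emph{zero branch}).
\end{itemize}
We say that $U$ \emph{halts on $j$} if, started in $p_0$ with counter values $(j,0,\dots,0)$, it reaches $p_h$. Counter machines compute all partial recursive functions (Minsky, Lambek). We need this in the following form. Let $\phi_0,\phi_1,\dots$ be the standard enumeration of the partial recursive functions of one variable. From $e$ one can compute a counter machine $U_e$ that halts on $j$ if and only if $j\in\operatorname{dom}\phi_e$.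

\emph{Kleene's recursion theorem:} for every partial recursive function $\Pi(e,j)$ of two variables there is an index $e$ such that $\phi_e(j)=\Pi(e,j)$ for all $j$, meaning that both sides are undefined or both are defined and equal.

\section{Groups with few hard relations}\label{sec:deduce}

\begin{proposition}\label{prop:key}
Let $U$ be a counter machine and $E\subseteq\mathbb N$ the set of inputs on which it halts. There are a finite presentation of a group $G=G_U$, words $y_j$ $(j\in\mathbb N)$, an integer $c\ge1$ and a recursive nondecreasing function $g$ such that: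
\begin{enumerate}
\item[(a)] $\|y_j\|\le c2^j$, the element $y_j$ is central in $G$ with $y_j^2=1$, and $y_j=1$ in $G$ if and only if $j\in E$;
\item[(b)] the Dehn function $d$ of the presentation satisfies, for all $n\ge1$,
\[
d(n)\le g(n)+\sum_{j\in E,\ 2^j\le cn^3}\operatorname{area}(y_j);
\]
\item[(c)] if $E$ is recursive, then $G$ has solvable word problem.
\end{enumerate}
All data are computable uniformly from $U$: an algorithm, given $U$, outputs the presentation, the number $c$, and programs for $j\mapsto y_j$ and for $g$.
\end{proposition}

By (a), the relation $y_j=1$ becomes visible to the Dehn function at length $c2^j$; by (b), words of length $n$ can need it only when $2^j\le cn^3$. The exponent $3$ only dictates how sparse $E$ has to be. Nothing is claimed about the size of $g$ except that it is recursive, so in each application the areas of the $y_j$ must be forced above a given recursive function. For Theorem~\ref{thm:main} this is done by making $E$ undecidable, and for Theorem~\ref{thm:plateau} by self-reference.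

\subsection{Proof of Theorem~\ref{thm:main}}

Let $K\subseteq\mathbb N$ be r.e.\ and not recursive, let $h(k)=4^{k+1}$, and let $E=\{h(k):k\in K\}$, which is r.e. Take a counter machine $U$ that halts exactly on $E$, and let $G,y_j,c,g$ be as in Proposition~\ref{prop:key}, with Dehn function $d$. Put
\[
A_k=\begin{cases}\operatorname{area}(y_{h(k)})&k\in K,\\0&k\notin K,\end{cases}\qquad A_k^*=\max_{i\le k}A_i,\qquad n_k=c2^{h(k)} .
\]
For $i\le k$ in $K$ the word $y_{h(i)}$ is trivial and has length at most $n_k$, so $A_k^*\le d(n_k)$. If $n\ge1$ and $cn^3<2^{h(k+1)}$, then every $j$ in the sum in (b) is of the form $h(i)$ with $i\le k$ and $i\in K$, so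
\begin{equation}\label{eq:upper}
d(n)\le g(n)+(k+1)A_k^*\qquad\text{whenever }n\ge1\text{ and }cn^3<2^{h(k+1)} .
\end{equation}

Suppose that $d$ is equivalent to a super-additive function, and let $D$ be as in \eqref{eq:repeat}. We repeat the hardest relation of length at most $n_k$ often enough to beat the factor $k+1$ in \eqref{eq:upper}, but not so often that $y_{h(k+1)}$ comes into range. Take $n=n_k$, $m=2D(k+1)$ and
\[
n_k'=Dmn=2D^2(k+1)c\,2^{h(k)} .
\]
Since $h(k+1)=4h(k)$, the inequality $c(n_k')^3<2^{h(k+1)}$ is equivalent to $c\,(2D^2(k+1)c)^3<2^{h(k)}$, which holds for all $k\ge k_0$, for some $k_0$. For such $k$, \eqref{eq:repeat} and \eqref{eq:upper} give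
\[
2D(k+1)A_k^*\le m\,d(n_k)\le D\,d(n_k')+n_k'\le D\,g(n_k')+D(k+1)A_k^*+n_k' .
\]
Hence $A_k^*\le g(n_k')+n_k'$. So for $k\ge k_0$
\[
k\in K\iff\operatorname{area}(y_{h(k)})\le g(n_k')+n_k' ,
\]
because for $k\notin K$ the word $y_{h(k)}$ is nontrivial by (a) and its area is $\infty$. The bound is a recursive function of $k$, so the right side is decidable by Lemma~\ref{lem:area}. Then $K$ is recursive, a contradiction. \qed

\subsection{Proof of Theorem~\ref{thm:plateau}}

In the last proof we had no control over the individual areas $A_k$. Now we want $A_k$ to dominate everything that comes before it: the recursive term, the earlier areas, and $k\Psi(n_k)$. The machine will arrange this itself. On input $h(k)$ it inspects the group built from its own program and halts precisely when it finds that $y_{h(k)}$ has \emph{no} short proof of triviality. Halting then makes $y_{h(k)}$ trivial, necessarily with a long proof.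

Let $h(0)=0$ and let $h(k+1)$ be the least integer larger than $h(k)$ with
\begin{equation}\label{eq:h}
2^{h(k+1)}>(k+1)\,\Psi\bigl((k+1)2^{h(k)}\bigr)^3 .
\end{equation}
Then $h$ is recursive and strictly increasing, so $h(\mathbb N)$ is a recursive set. For each index $e$ let $G_e,y^e_j,c_e,g_e$ be the data of Proposition~\ref{prop:key} for the machine $U_e$. Consider the following procedure on input $(e,j)$.
\begin{quote}
If $j\notin h(\mathbb N)$, diverge. Let $j=h(k)$. For each $i<k$, search for an expression of $y^e_{h(i)}$ as a product of conjugates of relators of $G_e$ and their inverses. If all these searches succeed, compute $A_i=\operatorname{area}(y^e_{h(i)})$ for $i<k$, $N=\Psi(c_e2^{h(k)})$ and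
\[
B_k=k\Bigl(g_e(N)+N+\sum_{i<k}A_i\Bigr).
\]
Decide whether $\operatorname{area}(y^e_{h(k)})\le B_k$. If yes, diverge. If no, halt with output $0$.
\end{quote}
By the uniformity in Proposition~\ref{prop:key} and by Lemma~\ref{lem:area}, this defines a partial recursive function $\Pi(e,j)$. By the recursion theorem there is $e$ with $\phi_e=\Pi(e,\cdot)$. Fix this $e$ and drop it from the notation. The halting set of $U_e$ is $E=\operatorname{dom}\phi_e\subseteq h(\mathbb N)$.

We claim that for all $k$ the word $y_{h(k)}$ is trivial in $G$ and $A_k=\operatorname{area}(y_{h(k)})>B_k$. Assume this for all $i<k$. Then the searches succeed and $B_k$ is computed. If $\operatorname{area}(y_{h(k)})\le B_k$, then $y_{h(k)}=1$, so $h(k)\in E$ by (a); but in this case the procedure diverges on $h(k)$, so $h(k)\notin E$. This contradiction shows that $\operatorname{area}(y_{h(k)})>B_k$. So the procedure halts, $h(k)\in E$, and $y_{h(k)}=1$ by (a). The claim follows by induction.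

Thus $E=h(\mathbb N)$ is recursive, and $G$ has solvable word problem by (c). The Dehn function $d$ is recursive: list the words of length at most $n$, keep the trivial ones, and compute their areas by Lemma~\ref{lem:area}.

Put $n_k=c2^{h(k)}$; then $A_k\le d(n_k)$ by (a). Let $k\ge1$ with $k+1\ge c$ and let $N=\Psi(n_k)\ge n_k\geq 1$. Since $\Psi$ is nondecreasing, \eqref{eq:h} gives $cN^3\le(k+1)\Psi((k+1)2^{h(k)})^3<2^{h(k+1)}$. So the sum in (b) runs over $j=h(i)$ with $i\le k$ only, and
\[
d(\Psi(n_k))\le g(N)+\sum_{i<k}A_i+A_k\le\frac{B_k}{k}+A_k\le\Bigl(1+\frac1k\Bigr)A_k\le\Bigl(1+\frac1k\Bigr)d(n_k).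
\]
Also $d(n_k)\ge A_k>B_k\ge kN=k\Psi(n_k)$. \qed

\begin{remark}
The group of Theorem~\ref{thm:plateau} for $\Psi(n)=n^2$ also proves Theorem~\ref{thm:main}, now with solvable word problem. Indeed, \eqref{eq:repeat} with $m=3D$ and $n=n_k\ge3D^2$ gives $3D\,d(n_k)\le D\,d(n_k^2)+n_k^2\le2D\,d(n_k)+n_k^2$ for large $k$, so $D\,d(n_k)\le n_k^2$, against $d(n_k)\ge kn_k^2$.
\end{remark}

\subsection{Proof of Corollary~\ref{cor:conseq}}

(1) Apply Theorem~\ref{thm:plateau} with $\Psi(n)=\theta(n\theta(n))$, which is recursive, nondecreasing, and at least $n\theta(n)\ge n$. Suppose $f$ and $C$ satisfy both inequalities; enlarging $C$, we may assume $C\ge1$. For $m,n\ge1$, using $mf(\theta(n))\le f(m\theta(n))$,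
\[
m\,d(n)\le Cf(m\theta(n))+m\theta(n)\le C^2d\bigl(\theta(m\theta(n))\bigr)+C\,\theta(m\theta(n))+m\theta(n).
\]
Take $m=\lceil3C^2\rceil$ and $n=n_k\ge m$ with $k$ large. Then $m\theta(n)\le\theta(m\theta(n))\le\Psi(n)$ and $d(\Psi(n_k))\le2d(n_k)$, so $3C^2d(n_k)\le2C^2d(n_k)+(C+1)\Psi(n_k)$. Hence $C^2k\Psi(n_k)\le C^2d(n_k)\le(C+1)\Psi(n_k)$, which is false for large $k$ because $\Psi(n_k)\geq 1$.

(2) Let $\Psi(n)$ be the least $N\ge n$ with $\omega(N)\ge4n$. It exists because $\omega$ is nondecreasing and unbounded, and $\Psi$ is recursive. It is nondecreasing: if $n\le n'$, then $N=\Psi(n')$ satisfies both conditions for $n$. Apply Theorem~\ref{thm:plateau} and let $N=\Psi(n_k)$ with $k$ large. Cutting $N$ into $\lfloor N/n_k\rfloor$ parts equal to $n_k$ and a remainder, and using $\lfloor x\rfloor\ge x/2$ for $x\ge1$, we get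
\[
\bar d(N)\ge\Bigl\lfloor\frac N{n_k}\Bigr\rfloor d(n_k)\ge\frac N{2n_k}\cdot\frac{d(N)}2\ge\frac{N\,d(N)}{\omega(N)} .
\]
Since $N\ge n_k\to\infty$, this gives infinitely many $N$.

For sharpness fix $t\ge1$. A partition of $N$ has at most $N$ parts, and fewer than $N/t$ of them exceed $t$. Hence $\bar d(N)\le N\,d(t)+\frac Nt\,d(N)$, that is, $\bar d(N)/(N\,d(N))\le d(t)/d(N)+1/t$ when $d(N)>0$. If $d$ is unbounded, then $d(N)\to\infty$; let $N\to\infty$ and then $t\to\infty$.

(3) We first show that a free factor $\mathbb Z$ keeps hard relations apart.

\begin{lemma}\label{lem:freeproduct}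
Let $G=\langle X\mid R\rangle$ and $G*\mathbb Z=\langle X,s\mid R\rangle$ have Dehn functions $d$ and $d_*$. If $w_1,\dots,w_p$ are words over $X^{\pm1}$ that are trivial in $G$, then $W=\prod_{i=1}^ps^{-i}w_is^i$ has area $\sum_i\operatorname{area}(w_i)$ in the second presentation, where the areas of the $w_i$ are taken in the first. Consequently $\bar d(N)\le d_*(3N)$ for all $N$.
\end{lemma}

\begin{proof}
The upper bound on the area of $W$ is subadditivity of area. For the lower bound let $\mathcal K$ be the kernel of the map $F(X\cup\{s\})\to\langle s\rangle$ that kills $X$. By (F1) it is free on the union of the sets $X^{(i)}=s^{-i}Xs^i$, $i\in\mathbb Z$. Let $W$ be a product of $m$ conjugates $ur^{\pm1}u^{-1}$. Write each conjugator as $u=u's^{-i}$ with $u'\in\mathcal K$; the factor becomes $u'(s^{-i}r^{\pm1}s^i)u'^{-1}$, and we call $i$ its index. Let $m_i$ be the number of factors of index $i$. Consider the homomorphism $\mathcal K\to F(X)$ that sends $s^{-i}xs^i$ to $x$ and kills all $X^{(i')}$ with $i'\ne i$. It sends $W$ to $w_i$, factors of index $i$ to conjugates of elements of $R^{\pm1}$, and all other factors to $1$. So $m_i\ge\operatorname{area}(w_i)$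 for $1\le i\le p$, and $m\ge\sum_i\operatorname{area}(w_i)$.

Now let $N=\sum_{i=1}^pn_i$ with $n_i\ge1$, and choose $w_i$ with $\|w_i\|\le n_i$ and area $d(n_i)$. The word $W$ is freely equal to $s^{-1}w_1s^{-1}w_2\cdots s^{-1}w_ps^p$, of length at most $N+2p\le3N$. Hence $\sum d(n_i)\le d_*(3N)$.
\end{proof}

If $d_*\preceq d$ with constant $C$, then $\bar d(N)\le Cd(3CN)+3CN+C$, so $\bar d\preceq d$. Since $d\le\bar d$, the function $d$ would be equivalent to the super-additive function $\bar d$, contrary to the choice of $G$. \qed

\section{A machine in which every computation becomes standard}\label{sec:machine}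

From now on $U$ is a fixed counter machine with counters $1,\dots,\nu$, states $P$ and halting set $E$. The group $G_U$ will contain a central involution $z_x$ for each configuration $x$ of a machine, with $z_x=z_{x'}$ when $x$ and $x'$ lie on a common computation, and $z_x=1$ when $x$ leads to acceptance. Two requirements shape the machine.

First, the group cannot tell meaningful configurations from meaningless ones. If we encoded $U$ itself, every configuration of $U$, reachable from an input or not, would give an involution, and we would have no control over the cost of the relations among them. We therefore wrap $U$ in a machine $M$ that runs in rounds: it copies the input, simulates $U$ for a limited number of steps, erases its work, raises the limit and starts again. From any configuration, after two rounds $M$ has either accepted or is in a standard configuration that depends only on an input $j$ and a limit $s$.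

Second, the group construction of Section~\ref{sec:group} can impose only identifications of the form $(q,\xi(k))\sim(q',\xi'(k))$, where $\xi,\xi'$ are affine maps and $k$ runs over \emph{all} of $\mathbb Z^r$. Storing the counter values themselves does not work: the positive branch $(q,k)\sim(q',k-\text{unit vector})$ of a test would also apply when $k_i=0$ and collide with the zero branch. We store a counter value as the $2$-adic valuation of an integer instead. Then ``positive'' means even and ``zero'' means odd, and both cases are images of affine maps defined on all of $\mathbb Z^r$.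

\subsection{The machine $M$}

The machine $M$ has $r=\nu+4$ counters: the counters $1,\dots,\nu$ of $U$ and four more, called $\mathrm{in}$ (the stored input), $\mathrm{lim}$ (the current step limit), $\mathrm{clk}$ (a clock) and $\mathrm{buf}$ (a buffer for copying). Its state set is
\[
Q=\{\mathsf A_1,\mathsf A_2,\mathsf A_3,\mathsf B_1,\mathsf B_2,\mathsf C_1,\mathsf C_2,\mathsf C_3,\mathsf D_1,\mathsf D_2\}\cup\{p,p^*:p\in P\setminus\{p_h\}\}\cup\{\mathsf F_1,\dots,\mathsf F_{\nu+3}\}\cup\{\mathsf{acc}\}.
\]
The instructions are grouped into phases.
\begin{itemize}
\item Phase A moves $\mathrm{in}$ to counter $1$ and to the buffer: $\mathsf A_1:\mathrm{test}(\mathrm{in})\to\mathsf A_2,\mathsf B_1$;\quad $\mathsf A_2:\mathrm{inc}(1)\to\mathsf A_3$;\quad $\mathsf A_3:\mathrm{inc}(\mathrm{buf})\to\mathsf A_1$.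
\item Phase B restores $\mathrm{in}$: $\mathsf B_1:\mathrm{test}(\mathrm{buf})\to\mathsf B_2,\mathsf C_1$;\quad $\mathsf B_2:\mathrm{inc}(\mathrm{in})\to\mathsf B_1$.
\item Phase C moves $\mathrm{lim}$ to the clock and to the buffer: $\mathsf C_1:\mathrm{test}(\mathrm{lim})\to\mathsf C_2,\mathsf D_1$;\quad $\mathsf C_2:\mathrm{inc}(\mathrm{clk})\to\mathsf C_3$;\quad $\mathsf C_3:\mathrm{inc}(\mathrm{buf})\to\mathsf C_1$.
\item Phase D restores $\mathrm{lim}$: $\mathsf D_1:\mathrm{test}(\mathrm{buf})\to\mathsf D_2,p_0$;\quad $\mathsf D_2:\mathrm{inc}(\mathrm{lim})\to\mathsf D_1$.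
\item Phase U simulates $U$, paying one unit of the clock per step: for $p\in P\setminus\{p_h\}$, $p:\mathrm{test}(\mathrm{clk})\to p^*,\mathsf F_1$, and $p^*$ carries the instruction of $U$ at $p$, with the target $p_h$ replaced by $\mathsf{acc}$.
\item Phases $\mathrm F_1,\dots,\mathrm F_{\nu+2}$ clear the working counters: $\mathsf F_m:\mathrm{test}(i_m)\to\mathsf F_m,\mathsf F_{m+1}$, where $i_1,\dots,i_{\nu+2}$ lists $1,\dots,\nu,\mathrm{clk},\mathrm{buf}$. Finally $\mathsf F_{\nu+3}:\mathrm{inc}(\mathrm{lim})\to\mathsf A_1$.
\item The state $\mathsf{acc}$ has no instruction.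
\end{itemize}

\subsection{Integer configurations and rules}

Index the coordinates of $\mathbb Z^r$ by the counters of $M$, and let $\Omega=Q\times\mathbb Z^r$. A configuration $(q,u)\in\Omega$ is \emph{live} if $q\ne\mathsf{acc}$ and all $u_i\ne0$, and \emph{dead} otherwise. In a live configuration the value of counter $i$ is the $2$-adic valuation $\operatorname{val}(u_i)$. Let $o=(\mathsf{acc},0)$, a dead configuration. For $u\in\mathbb Z^r$ and $x\in\mathbb Z$, let $u[i\leftarrow x]$ be $u$ with its $i$-th coordinate replaced by $x$. Define the step map $\sigma:\Omega\to\Omega$ as follows. Dead configurations are sent to $o$. For a live $(q,u)$,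
\[
\sigma(q,u)=\begin{cases}(q',u[i\leftarrow2u_i])&\text{if }q:\mathrm{inc}(i)\to q',\\(q',u[i\leftarrow u_i/2])&\text{if }q:\mathrm{test}(i)\to q',q''\text{ and }u_i\text{ is even},\\(q'',u[i\leftarrow1])&\text{if }q:\mathrm{test}(i)\to q',q''\text{ and }u_i\text{ is odd}.\end{cases}
\]
On valuations this is exactly one step of $M$. The zero branch also erases the sign and the odd part of $u_i$, which carry no information; this is what makes different encodings of the same values merge. A step never creates a zero coordinate, so the orbit of a live configuration stays live until the state $\mathsf{acc}$ is reached.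

A \emph{rule} is a quadruple $\rho=(q,\xi;q',\xi')$ with $q,q'\in Q$ and affine maps $\xi,\xi':\mathbb Z^r\to\mathbb Z^r$. It stands for the \emph{rule pairs} $(q,\xi(k))\sim(q',\xi'(k))$, $k\in\mathbb Z^r$. Let $\mathcal R$ be the finite set of the following rules, given by their pairs:
\begin{itemize}
\item[(R0)] $(q,k)\sim(q,k)$, for each $q\in Q$;
\item[(R1)] $(q,k)\sim(q',k[i\leftarrow2k_i])$, for each instruction $q:\mathrm{inc}(i)\to q'$;
\item[(R2)] $(q,k[i\leftarrow2k_i])\sim(q',k)$, for each instruction $q:\mathrm{test}(i)\to q',q''$;
\item[(R3)] $(q,k[i\leftarrow2k_i+1])\sim(q'',k[i\leftarrow1])$, for each instruction $q:\mathrm{test}(i)\to q',q''$;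
\item[(R4)] $(\mathsf{acc},k)\sim(\mathsf{acc},0)$;
\item[(R5)] $(q,k[i\leftarrow0])\sim(\mathsf{acc},0)$, for each $q\in Q$ and each counter $i$.
\end{itemize}
Let $\equiv$ be the equivalence relation on $\Omega$ generated by all rule pairs. The rules (R0) identify nothing; they will be needed in the group. The rules (R5) dispose of vectors with a zero coordinate, which have no valuation and on which (R2) could be applied forever.

\begin{lemma}\label{lem:confluence}
For $x,x'\in\Omega$ we have $x\equiv x'$ if and only if $\sigma^m(x)=\sigma^{m'}(x')$ for some $m,m'\ge0$.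
\end{lemma}

\begin{proof}
Write $x\approx x'$ for the second condition. It is reflexive and symmetric, and it is transitive because $\sigma$ is a function: $\sigma^{m}x=\sigma^{m'}x'$ and $\sigma^{n}x'=\sigma^{n'}x''$ give $\sigma^{m+n}x=\sigma^{m'+n}x'=\sigma^{m'+n'}x''$.

For every $x$, the pair $x\sim\sigma(x)$ is a rule pair: by (R1)--(R3) if $x$ is live, and by (R4) or (R5) if $x$ is dead. So $x\approx x'$ implies $x\equiv x'$. For the converse it suffices to show $x\approx x'$ for each rule pair $x\sim x'$. For (R0) we have $x=x'$. For (R4) and (R5) both entries are dead, so $\sigma(x)=\sigma(x')=o$. For (R1)--(R3), if $x$ is live then $x'=\sigma(x)$. If $x$ is dead, it has a zero coordinate, since its state carries an instruction and is not $\mathsf{acc}$. In (R1) and (R2) the vectors of $x$ and $x'$ have the same zero coordinates. In (R3) the zero coordinate of $x$ is not the $i$-th one, which is odd, and the other coordinates are unchanged. So $x'$ is dead too, and $\sigma(x)=\sigma(x')=o$.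
\end{proof}

\subsection{Rounds and standard configurations}

A step of $\sigma$ from a live configuration in state $\mathsf F_{\nu+3}$ is called a \emph{return}. For $j,s\in\mathbb N$ let $v_{j,s}=(\mathsf A_1,u)$ with $u_{\mathrm{in}}=2^j$, $u_{\mathrm{lim}}=2^s$ and all other coordinates equal to $1$, and let $v_j=v_{j,0}$.

\begin{example}
Start in $\mathsf A_1$ with $u_{\mathrm{in}}=-12$ and all other coordinates $1$. Phase A changes $u_{\mathrm{in}}$ to $-6$, $-3$ and then $1$, and makes $u_1=u_{\mathrm{buf}}=4$. Phase B makes $u_{\mathrm{in}}=4$, $u_{\mathrm{buf}}=1$. The tests at $\mathsf C_1$, $\mathsf D_1$ and $p_0$ take their zero branches, the phases $\mathrm F_m$ reset $u_1$ to $1$, and the return produces $v_{2,1}$. One return is not always enough: starting in $\mathsf B_1$ with $u_{\mathrm{in}}=-3$ and all other coordinates $1$, the machine makes its first return with $u_{\mathrm{in}}=-3$.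
\end{example}

\begin{lemma}\label{lem:rounds}
\begin{enumerate}
\item[(1)] The $\sigma$-orbit of a live configuration $x=(q,u)$ reaches $o$ or makes infinitely many returns. If it makes two returns, the configuration after the second one is some $v_{j,s}$ with $2^j\le8\max_i|u_i|^3$.
\item[(2)] If $U$ halts on $j$ in at most $s$ steps, the orbit of $v_{j,s}$ reaches $o$. Otherwise its first return produces $v_{j,s+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Each phase is a loop, and each pass through the loop lowers a valuation that the loop never raises: that of $\mathrm{in}$ in phase A, $\mathrm{buf}$ in B, $\mathrm{lim}$ in C, $\mathrm{buf}$ in D, $\mathrm{clk}$ in U (the instructions at $p^*$ touch only $1,\dots,\nu$), and $i_m$ in $\mathrm F_m$. So each phase ends, either in $\mathsf{acc}$, after which the next step gives $o$, or by passing to the next phase. This proves the first claim.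

Between the first and the second return all phases are executed in order. At the zero branch of $\mathsf A_1$ the coordinate $u_{\mathrm{in}}$ becomes $1$, and until the return it is changed only by doublings at $\mathsf B_2$. At the zero branch of $\mathsf C_1$ the coordinate $u_{\mathrm{lim}}$ becomes $1$, and afterwards it is changed only by doublings at $\mathsf D_2$ and $\mathsf F_{\nu+3}$. Each remaining coordinate $u_{i_m}$ is set to $1$ at the zero branch of $\mathsf F_m$ and is not touched again before the return. So the second return produces some $v_{j,s}$.

To bound $j$, note that garbage in the buffer can flow into $\mathrm{in}$, so we track the three counters $\mathrm{in},\mathrm{lim},\mathrm{buf}$ together. Put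
\[
\mu=\operatorname{val}(u_{\mathrm{in}})+\operatorname{val}(u_{\mathrm{lim}})+\operatorname{val}(u_{\mathrm{buf}})+\chi ,
\]
where $\chi=1$ in the states $\mathsf A_2,\mathsf A_3,\mathsf B_2,\mathsf C_2,\mathsf C_3,\mathsf D_2$, in which one unit is in transit between two of these counters, and $\chi=0$ in all other states. The steps act on $\mu$ as follows.
\begin{itemize}
\item $\mathsf A_1\to\mathsf A_2$, $\mathsf B_1\to\mathsf B_2$, $\mathsf C_1\to\mathsf C_2$, $\mathsf D_1\to\mathsf D_2$: one of the three valuations drops by $1$ and $\chi$ rises by $1$.
\item $\mathsf A_2\to\mathsf A_3$, $\mathsf C_2\to\mathsf C_3$: only counter $1$ or $\mathrm{clk}$ changes, and $\chi$ stays $1$.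
\item $\mathsf A_3\to\mathsf A_1$, $\mathsf B_2\to\mathsf B_1$, $\mathsf C_3\to\mathsf C_1$, $\mathsf D_2\to\mathsf D_1$: one of the three valuations rises by $1$ and $\chi$ drops by $1$.
\item Zero branches of $\mathsf A_1,\mathsf B_1,\mathsf C_1,\mathsf D_1$: an odd entry becomes $1$, and $\chi$ stays $0$.
\item Steps from $p$ and $p^*$ touch only $\mathrm{clk}$ and $1,\dots,\nu$, and $\chi$ stays $0$.
\item Steps from $\mathsf F_m$, $m\le\nu+2$, raise no valuation, and $\chi$ stays $0$.
\item A return raises $\mu$ by $1$.
\end{itemize}
So only returns increase $\mu$, and $j\le j+s=\mu(v_{j,s})\le\mu(x)+2\le\log_2|u_{\mathrm{in}}u_{\mathrm{lim}}u_{\mathrm{buf}}|+3$, where $u$ is the vector of $x$. This gives $2^j\le8\max_i|u_i|^3$.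

(2) From $v_{j,s}$, phase A makes $j$ passes and phase B makes $j$ passes; afterwards counters $1$ and $\mathrm{in}$ have value $j$ and $\mathrm{buf}$ has value $0$. Phases C and D make $s$ passes each; afterwards $\mathrm{clk}$ and $\mathrm{lim}$ have value $s$ and $\mathrm{buf}$ has value $0$. Now $M$ is in $p_0$ with values $(j,0,\dots,0)$ in the counters of $U$, and it simulates $U$, lowering $\mathrm{clk}$ by one before each step. If $U$ halts in at most $s$ steps, $M$ reaches $\mathsf{acc}$ and the orbit reaches $o$. Otherwise, after $s$ simulated steps $M$ is in a state $p\ne p_h$ with $\mathrm{clk}$ of value $0$ and enters $\mathsf F_1$. At that moment $u_{\mathrm{in}}=2^j$ and $u_{\mathrm{lim}}=2^s$; the phases $\mathrm F_m$ set all other coordinates to $1$, and the return doubles $u_{\mathrm{lim}}$.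
\end{proof}

The next lemma is all that the rest of the paper uses about $M$.

\begin{lemma}\label{lem:classes}
\begin{enumerate}
\item[(1)] $v_j\equiv o$ if and only if $j\in E$. The classes of the $v_j$ with $j\notin E$ are pairwise distinct.
\item[(2)] There is a computable map $\varrho:\Omega\to\{o\}\cup\{v_j:j\in\mathbb N\}$ with $\varrho(x)\equiv x$ for all $x$, such that $\varrho(q,u)=v_j$ implies $2^j\le8\max_i|u_i|^3$.
\end{enumerate}
\end{lemma}

\begin{proof}
We first show $v_{j,s}\equiv v_j$ for all $j,s$. Let $s_0\in\mathbb N\cup\{\infty\}$ be the number of steps after which $U$ halts on $j$. By Lemmas~\ref{lem:rounds}(2) and~\ref{lem:confluence}, $v_{j,s}\equiv v_{j,s+1}$ for $s<s_0$ and $v_{j,s}\equiv o$ for $s\ge s_0$. If $s_0=\infty$, the first statement suffices. If $s_0<\infty$, we get $v_j\equiv v_{j,s}$ for $s\le s_0$, hence $v_j\equiv v_{j,s_0}\equiv o$, and $o\equiv v_{j,s}$ for $s\ge s_0$.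

(1) We have just seen that $j\in E$ implies $v_j\equiv o$. If $j\notin E$, the configurations after the returns in the orbit of $v_j$ are exactly $v_{j,1},v_{j,2},\dots$, and $o$ is never reached. Since $\sigma(o)=o$, Lemma~\ref{lem:confluence} gives $v_j\not\equiv o$. If $v_j\equiv v_{j'}$ with $j,j'\notin E$, the two orbits meet by Lemma~\ref{lem:confluence}, and the first return after the meeting point gives $v_{j,s}=v_{j',s'}$ for some $s,s'$. So $j=j'$.

(2) If $x$ is dead, put $\varrho(x)=o$. If $x$ is live, iterate $\sigma$ until $o$ is reached or two returns have been made; one of the two happens by Lemma~\ref{lem:rounds}(1). In the first case put $\varrho(x)=o$. In the second case the orbit has arrived at some $v_{j,s}$; put $\varrho(x)=v_j$. Then $x\equiv v_{j,s}\equiv v_j$, and the bound is Lemma~\ref{lem:rounds}(1).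
\end{proof}

The map $\varrho$ is computable although $\equiv$ need not be decidable: $\varrho$ reduces every question about classes to questions ``$j\in E$?'' without answering them.

\section{The group}\label{sec:group}

We build $G_U$ in two stages. First comes an infinitely presented group $\Gamma$ whose center contains one involution for each class of configurations other than the class of $o$. Then three copies of $\Gamma$ are embedded in a finitely presented group in which these involutions stay central.

\subsection{Configurations as central commutators}

Let $V$ be the vector space over $\mathbb F_2$ whose basis is the set of $\equiv$-classes other than the class of $o$. We write $V$ multiplicatively. For $x\in\Omega$ let $z_x\in V$ be the basis vector of the class of $x$, and $z_x=1$ if $x\equiv o$. As a group, $V$ is generated by the $z_x$ subject to the relations that they commute, $z_x^2=1$, $z_x=z_{x'}$ for $x\equiv x'$, and $z_o=1$.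

Let $T=\langle t_1,\dots,t_r\rangle\cong\mathbb Z^r$, write $t^u=t_1^{u_1}\cdots t_r^{u_r}$ for $u\in\mathbb Z^r$ (a word of length $|u|_1=\sum|u_i|$), and let $L=T*F(a_q:q\in Q)$. By (F1), the kernel $L_0$ of the map $L\to T$ that kills the $a_q$ is free on the elements
\[
a_q^{(u)}=t^{-u}a_qt^u\qquad(q\in Q,\ u\in\mathbb Z^r),
\]
one for each configuration $(q,u)$. Since $L_0$ is free and $V$ is central in $L_0\times V$, the assignment $a_q^{(u)}\mapsto a_q^{(u)}z_{(q,u)}$, $v\mapsto v$ defines an endomorphism of $L_0\times V$. It is its own inverse because $V$ has exponent $2$. Let $\Gamma$ be the HNN extension of $L\times V$ along this automorphism, with stable letter $b$: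
\[
b^{-1}a_q^{(u)}b=a_q^{(u)}z_{(q,u)},\qquad b^{-1}vb=v\quad(v\in V).
\]
By (F2), $V$ embeds in $\Gamma$; it is central, and $[a_q^{(u)},b]=z_{(q,u)}$. So $\Gamma$ is generated by the finitely many elements $t_m,a_q,b$, and it has the presentation
\begin{equation}\label{eq:Gammapres}
\begin{aligned}
\Gamma=\bigl\langle t_m,a_q,b,z_x\ \big|\ &[t_m,t_n]=1,\ z_x\text{ central},\ z_x^2=1,\ z_x=z_{x'}\ (x\equiv x'),\\ &z_o=1,\ [a_q^{(u)},b]=z_{(q,u)}\bigr\rangle .
\end{aligned}
\end{equation}
Put $b^{(u)}=t^{-u}bt^u$. Conjugating $[a_q^{(u-u')},b]=z_{(q,u-u')}$ by $t^{u'}$ gives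
\begin{equation}\label{eq:comm}
[a_q^{(u)},b^{(u')}]=z_{(q,u-u')} .
\end{equation}

The word problem of $\Gamma$ is at least as hard as deciding $E$. Membership in $V$, however, is decidable, and the algorithm of Section~\ref{sec:algorithm} will ask only such questions.

\begin{lemma}\label{lem:V}
It is decidable whether a word $W$ in $t_m,a_q,b$ represents an element of $V$. If it does, one can compute a finite list of configurations $x=(q,u)$ with $\max_i|u_i|\le\|W\|$ such that $W=\prod z_x$ in $\Gamma$.
\end{lemma}

\begin{proof}
Move all $t$-letters to the right, using $t^ux=(t^uxt^{-u})t^u$. This gives $W=x_1^{(u_1)}\cdots x_N^{(u_N)}t^u$, where $x_1,\dots,x_N\in\{a_q^{\pm1},b^{\pm1}\}$ are the remaining letters of $W$ and $-u_n$ is the exponent vector of the $t$-letters to the left of $x_n$. The difference $u_n-u_{n'}$ is, up to sign, the exponent vector of the $t$-letters between $x_n$ and $x_{n'}$, so its coordinates are bounded by $\|W\|$ in absolute value. Now move all $a$-factors to the left of all $b$-factors. By \eqref{eq:comm} and (F4), each transposition of $(a_q^{(u_n)})^{\pm1}$ with $(b^{(u_{n'})})^{\pm1}$ produces one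 central factor $z_{(q,u_n-u_{n'})}$. Thus
\[
W=W_a\,W_b\,t^u\prod z_x ,
\]
where $W_a$ is a word in the symbols $a_q^{(k)}$, $W_b$ is a word in the symbols $b^{(k)}$, and the $x$ satisfy the required bound.

We claim that $W\in V$ if and only if $u=0$ and $W_a$, $W_b$ are freely trivial in these symbols; this condition is decidable, and it gives $W=\prod z_x$. One direction is the displayed formula. For the other, \eqref{eq:Gammapres} shows that there are homomorphisms $\Gamma\to L$ killing $b$ and $V$, and $\Gamma\to T*\langle b\rangle$ killing the $a_q$ and $V$. They send $W$ to $W_at^u$ and $W_bt^u$. If $W\in V$, both images are trivial. Projecting to $T$ gives $u=0$, and then (F1) shows that $W_a$ and $W_b$ are freely trivial.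
\end{proof}

\subsection{Infinitely many identifications from finitely many relations}\label{sub:trick}

The presentation \eqref{eq:Gammapres} is infinite, and each rule accounts for infinitely many relations $z_{(q,\xi(k))}=z_{(q',\xi'(k))}$. We show the device that produces them on the smallest case: $r=1$, one state, and the single rule $k\sim2k$.

We need a source of infinitely many commutation relations, indexed by $k$, inside a finitely presented group. Let $H=F(\tau',\alpha)\times F(\tau'',\beta)$ and $\tau=\tau'\tau''$. Then $\tau^{-k}\alpha\tau^k=\tau'^{-k}\alpha\tau'^k$ lies in the first factor, so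
\[
[\tau^{-k}\alpha\tau^k,\beta]=1\qquad\text{for all }k\in\mathbb Z,
\]
and all these relations follow from the four defining relations of $H$. Take two triples of letters $t_i,a_i,b_i$ $(i=1,2)$ that commute with each other and with $H$, and add a letter $s$ with three relations
\[
s^{-1}\tau s=\tau\,t_1t_2^2,\qquad s^{-1}\alpha s=\alpha\,a_1a_2,\qquad s^{-1}\beta s=\beta\,b_1b_2 .
\]
Then $s^{-1}(\tau^{-k}\alpha\tau^k)s=\tau^{-k}\alpha\tau^k\cdot t_1^{-k}a_1t_1^k\cdot t_2^{-2k}a_2t_2^{2k}$, and conjugating the $k$-th relation by $s$ gives, by (F3),
\[
1=[\tau^{-k}\alpha\tau^k,\beta]\,[a_1^{(k)},b_1]\,[a_2^{(2k)},b_2]=[a_1^{(k)},b_1]\,[a_2^{(2k)},b_2].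
\]
If the two triples generate copies of $\Gamma$ with a common $V$, this says $z_kz_{2k}=1$ for all $k$.

Three features of this computation determine the general construction. Two copies are needed because the two sides of a rule are shifted by different amounts, here $k$ and $2k$. The letter $s$ is told how to conjugate $\tau,\alpha,\beta$ only, so the associated subgroup of the HNN extension is $H_0=\langle\tau,\alpha,\beta\rangle$ and not $H$; we must know a presentation of $H_0$ to be sure that no further relations are forced. Finally, $s$ has to commute with the involutions $z_x$, which generate a group that may be infinitely generated. For this we add a third copy of $\Gamma$, also containing $V$, and let $s$ commute with its finitely many generators.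

\subsection{The building blocks}

\emph{Three copies of $\Gamma$.} Let $\Delta=\Gamma^3/\{(v_1,v_2,v_3)\in V^3:v_1v_2v_3=1\}$; the subgroup we divide by is central. Let $\Gamma_1,\Gamma_2,\Gamma_3\le\Delta$ be the images of the three factors. An element $(\gamma,1,1)$ of the subgroup has $\gamma=1$, so $\Gamma_1\cong\Gamma$, and the same holds for the other factors. The $\Gamma_i$ commute pairwise. Since $(v,v^{-1},1)$ and $(v,1,v^{-1})$ lie in the subgroup, the three images of $v\in V$ coincide, so $V$ is a central subgroup of $\Delta$ contained in each $\Gamma_i$, and $\Delta/V\cong(\Gamma/V)^3$. Projecting to $(\Gamma/V)^3$ we obtain, for $W_i\in\Gamma_i$ and $l\in\{1,2,3\}$,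
\begin{equation}\label{eq:member}
W_1W_2W_3\in\Gamma_l\iff W_i\in V\text{ for both }i\ne l .
\end{equation}
The generators of $\Gamma_i$ are written $t_{i,m},a_{i,q},b_i$, and $t_i^u$, $a_{i,q}^{(u)}$ have the obvious meaning.

\emph{The groups $H_0\le H$.} Let $T'=\langle\tau_1',\dots,\tau_r'\rangle$ and $T''=\langle\tau_1'',\dots,\tau_r''\rangle$ be free abelian of rank $r$, let $\alpha,\beta$ have infinite order, and put
\[
H=(T'*\langle\alpha\rangle)\times(T''*\langle\beta\rangle),\qquad\tau_m=\tau_m'\tau_m'' .
\]
Let $\pi$ denote the maps from the two factors to $\mathbb Z^r$ that kill $\alpha$, respectively $\beta$, and record the exponent vector. Let $H_0=\{(h',h'')\in H:\pi(h')=\pi(h'')\}$ be the fiber product.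

\begin{lemma}\label{lem:H0}
The group $H_0$ is generated by $\tau_1,\dots,\tau_r,\alpha,\beta$, with defining relations $[\tau_m,\tau_n]=1$ and $[\tau^{-k}\alpha\tau^k,\beta]=1$ $(k\in\mathbb Z^r)$. The word problem of $H$ and membership in $H_0$ are decidable. An element of $H_0$ given by a word $h$ in the generators of $H$ can be rewritten effectively as a word in $\tau_m,\alpha,\beta$ of length at most $2\|h\|$.
\end{lemma}

\begin{proof}
The word problem is solved by normal forms in the two free products, and membership in $H_0$ by comparing two exponent vectors. Sort the letters of $h$ into words $h',h''$ in the two factors, with $\pi(h')=\pi(h'')=u$. Let $\tilde h'$ and $\tilde h''$ be obtained from $h'$ and $h''$ by replacing each $\tau_m'$ and $\tau_m''$ by $\tau_m$. In coordinates, $\tilde h'=(h',\tau''^{u})$ and $\tilde h''=(\tau'^{u},h'')$, so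
\[
\tilde h'\,\tau^{-u}\,\tilde h''=(h'\tau'^{-u}\tau'^{u},\ \tau''^{u}\tau''^{-u}h'')=(h',h'').
\]
The left side has length $\|h'\|+|u|_1+\|h''\|\le2\|h\|$, because $|u|_1\le\|h'\|$. This proves generation and the length bound.

Let $\tilde H_0$ be the group with the stated presentation. The relations hold in $H_0$, since $\tau^{-k}\alpha\tau^k=(\tau'^{-k}\alpha\tau'^k,1)$, so we have an epimorphism $\tilde H_0\to H_0$. In $\tilde H_0$ put $\alpha^{(k)}=\tau^{-k}\alpha\tau^k$ and $\beta^{(k)}=\tau^{-k}\beta\tau^k$. Conjugating $[\alpha^{(k-k')},\beta]=1$ by $\tau^{k'}$ shows that every $\alpha^{(k)}$ commutes with every $\beta^{(k')}$. As in the proof of Lemma~\ref{lem:V}, every element can be written as $W_\alpha W_\beta\tau^u$ with $W_\alpha$ a word in the $\alpha^{(k)}$ and $W_\beta$ a word in the $\beta^{(k)}$. Its image in $H$ is $(W_\alpha'\tau'^u,W_\beta''\tau''^u)$, where $W'_\alpha$ is the same word in the elements $\tau'^{-k}\alpha\tau'^k$ and $W''_\beta$ is the same word in the elements $\tau''^{-k}\beta\tau''^k$. If the image is trivial, then $u=0$, and $W_\alpha,W_\beta$ are freely trivial by (F1). So $\tilde H_0\to H_0$ is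 injective.
\end{proof}

\subsection{Definition of $G$}

Let $\Lambda$ be the finite set of triples $\lambda=(\rho,i,j)$ with $\rho\in\mathcal R$ and $1\le i<j\le3$, and let $l=l(\lambda)$ be the third index. For an affine map $\xi$ let $\xi^\circ(k)=\xi(k)-\xi(0)$ be its linear part. For $\rho=(q,\xi;q',\xi')$ define $\varphi_\lambda:H_0\to\Gamma_i\Gamma_j\le\Delta$ by
\[
\tau^k\mapsto t_i^{\xi^\circ(k)}t_j^{\xi'^\circ(k)},\qquad\alpha\mapsto a_{i,q}^{(\xi(0))}a_{j,q'}^{(\xi'(0))},\qquad\beta\mapsto b_ib_j .
\]
We check the relations of Lemma~\ref{lem:H0}. The images of the $\tau_m$ commute. The element $\tau^{-k}\alpha\tau^k$ goes to $a_{i,q}^{(\xi(k))}a_{j,q'}^{(\xi'(k))}$, so by (F3)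
\[
[\tau^{-k}\alpha\tau^k,\beta]\ \mapsto\ [a_{i,q}^{(\xi(k))},b_i]\,[a_{j,q'}^{(\xi'(k))},b_j]=z_{(q,\xi(k))}\,z_{(q',\xi'(k))}=1,
\]
because the two configurations form a rule pair and $V$ has exponent $2$. So $\varphi_\lambda$ is a homomorphism.

It need not be injective (for (R4) and (R5), for instance, $\xi'^\circ=0$, and for (R5) also $\xi^\circ$ has a kernel), so it cannot serve as the map of an HNN extension. Its graph can. Let $G_0=H\times\Delta$, let $P_\lambda=H_0\times\Gamma_l\le G_0$, and define
\[
\gamma_\lambda:P_\lambda\to G_0,\qquad\gamma_\lambda(hW)=h\,\varphi_\lambda(h)\,W\qquad(h\in H_0,\ W\in\Gamma_l).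
\]
This is a homomorphism because $H$, $\Gamma_i\Gamma_j$ and $\Gamma_l$ commute pairwise. It is injective: if $\gamma_\lambda(hW)=1$, the $H$-component gives $h=1$, and then $W=1$. Let $G$ be the HNN extension of $G_0$ with stable letters $s_\lambda$ $(\lambda\in\Lambda)$ and relations $s_\lambda^{-1}gs_\lambda=\gamma_\lambda(g)$ for $g\in P_\lambda$. By (F2), $V\le\Delta\le G_0\le G$. Moreover $V$ is central in $G$: it is central in $G_0$, and it commutes with each $s_\lambda$ because $V\le\Gamma_{l(\lambda)}$, on which $\gamma_\lambda$ is the identity.

\begin{lemma}\label{lem:fp}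
The group $G$ is presented by the generators $\tau_m',\tau_m'',\alpha,\beta$, $t_{i,m},a_{i,q},b_i$, $s_\lambda$ and the following finite set of relations.
\begin{itemize}
\item[(G1)] The defining relations of $H$: the $\tau'_m$ commute, the $\tau''_m$ commute, and each of $\tau'_m,\alpha$ commutes with each of $\tau''_n,\beta$.
\item[(G2)] $[t_{i,m},t_{i,n}]=1$.
\item[(G3)] Generators of different copies $\Gamma_i,\Gamma_j$ commute.
\item[(G4)] Generators of $H$ commute with the generators of the copies.
\item[(G5)] $s_\lambda^{-1}gs_\lambda=g\,\varphi_\lambda(g)$ for $g\in\{\tau_1,\dots,\tau_r,\alpha,\beta\}$, where $\tau_m$ stands for $\tau_m'\tau_m''$ and $\varphi_\lambda(g)$ for the explicit word in the definition of $\varphi_\lambda$.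
\item[(G6)] $s_\lambda$ commutes with the generators of $\Gamma_{l(\lambda)}$.
\item[(G7)] $[a_{1,\mathsf{acc}},b_1]=1$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\hat G$ be the group with this presentation. The listed elements generate $G$ and the relations hold in $G$ (relation (G7) says $z_o=1$), so there is an epimorphism $\hat G\to G$. We construct an inverse. The point is to recover in $\hat G$ the relations of \eqref{eq:Gammapres} that are not listed.

In $\hat G$ define $\zeta^{(i)}_{(q,u)}=[a_{i,q}^{(u)},b_i]$. By (G1), $[\tau^{-k}\alpha\tau^k,\beta]=1$ in $\hat G$ for all $k$. Let $\lambda=(\rho,i,j)$ with $\rho=(q,\xi;q',\xi')$. By (G2)--(G5), conjugation by $s_\lambda$ sends $\tau^k$ to $\tau^kt_i^{\xi^\circ(k)}t_j^{\xi'^\circ(k)}$, hence $\tau^{-k}\alpha\tau^k$ to $\tau^{-k}\alpha\tau^k\,a_{i,q}^{(\xi(k))}a_{j,q'}^{(\xi'(k))}$, and it sends $\beta$ to $\beta b_ib_j$. By (F3) with (G3) and (G4),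
\begin{equation}\label{eq:zeta}
1=[\tau^{-k}\alpha\tau^k,\beta]\ \zeta^{(i)}_{(q,\xi(k))}\,\zeta^{(j)}_{(q',\xi'(k))}=\zeta^{(i)}_{(q,\xi(k))}\,\zeta^{(j)}_{(q',\xi'(k))} .
\end{equation}

\emph{Gluing and exponent $2$.} For the rules (R0) and the three pairs $i<j$, \eqref{eq:zeta} gives $\zeta^{(1)}_x\zeta^{(2)}_x=\zeta^{(2)}_x\zeta^{(3)}_x=\zeta^{(1)}_x\zeta^{(3)}_x=1$ for every $x\in\Omega$. The first two equations give $\zeta^{(1)}_x=(\zeta^{(2)}_x)^{-1}=\zeta^{(3)}_x$, and then the third gives $(\zeta_x^{(1)})^2=1$. Hence $\zeta^{(1)}_x=\zeta^{(2)}_x=\zeta^{(3)}_x=:\zeta_x$ and $\zeta_x^2=1$.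

\emph{Centrality.} The element $\zeta_x$ is represented by a word in the generators of any copy we like. It commutes with the generators of copy $i$ by (G3), using a word in another copy; with the generators of $H$ by (G4); and with $s_\lambda$ by (G6), using a word in copy $l(\lambda)$.

\emph{Identifications.} Now \eqref{eq:zeta} gives $\zeta_x=\zeta_{x'}$ for every rule pair, hence whenever $x\equiv x'$. Relation (G7) gives $\zeta_o=1$.

So for each $i$ the generators of copy $i$ and the $\zeta_x$ satisfy \eqref{eq:Gammapres}, and we obtain homomorphisms $\iota_i:\Gamma\to\hat G$. They have commuting images by (G3) and agree on $V$, where $z_x\mapsto\zeta_x$. The product map $\Gamma^3\to\hat G$ sends $(v_1,v_2,v_3)\in V^3$ to $\iota_1(v_1v_2v_3)$, so it factors through $\Delta$. With (G1) and (G4) we get a homomorphism $G_0=H\times\Delta\to\hat G$. The HNN relations hold in $\hat G$ on the generators of $P_\lambda$ by (G5), (G6) and Lemma~\ref{lem:H0}, so by (F2) the map extends to $G\to\hat G$. The two maps are inverse to each other on generators.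
\end{proof}

From now on areas and the Dehn function refer to the presentation of Lemma~\ref{lem:fp}. For $j\in\mathbb N$ write $v_j=(\mathsf A_1,u)$ and let $y_j$ be the word $[a_{1,\mathsf A_1}^{(u)},b_1]$.

\begin{lemma}\label{lem:y}
The word $y_j$ has length at most $(4r+4)2^j$ and represents $z_{v_j}\in V$. It is central in $G$, $y_j^2=1$, and $y_j=1$ if and only if $j\in E$. The elements $y_j$ with $j\notin E$ are distinct basis vectors of $V$.
\end{lemma}

\begin{proof}
The word is $t_1^{-u}a^{-1}t_1^{u}\,b_1^{-1}\,t_1^{-u}a\,t_1^{u}\,b_1$ with $a=a_{1,\mathsf A_1}$ and $|u|_1=2^j+r-1$, so its length is $4|u|_1+4=4\cdot2^j+4r\le(4r+4)2^j$. The rest follows from the definition of $V$, the embedding of $V$ as a central subgroup of $G$, and Lemma~\ref{lem:classes}(1).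
\end{proof}

\section{Reducing a word to distinct involutions}\label{sec:algorithm}

It remains to show that the relations $y_j=1$ are the only hard ones. We do not estimate any area directly. Instead we give an algorithm that takes a word $w$ and either rejects it or finds a finite set $\mathcal S$ with $w=\prod_{j\in\mathcal S}y_j$, without knowing $E$. The word $w\prod_{j\in\mathcal S}y_j$ is then known to be trivial, and Lemma~\ref{lem:area} computes its area. The algorithm removes pinches as in Britton's lemma. It works because all associated subgroups contain the central subgroup $V$, so that recognizing a pinch requires deciding membership in $V$ but never equality in $V$.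

\begin{lemma}\label{lem:algorithm}
There are an integer $c\ge4r+4$ and an algorithm $\Theta$ which, given a word $w$ in the generators of $G$, outputs either \textup{NO} or a finite set $\mathcal S\subset\mathbb N$, such that:
\begin{enumerate}
\item[(i)] if $\Theta(w)=\mathcal S$, then $w=\prod_{j\in\mathcal S}y_j$ in $G$, and $2^j\le c\|w\|^3$ for all $j\in\mathcal S$;
\item[(ii)] if $w=1$ in $G$, then $\Theta(w)=\mathcal S$ for some $\mathcal S\subseteq E$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Data.} Write $w=g_0s_{\lambda_1}^{\pm1}g_1\cdots s_{\lambda_N}^{\pm1}g_N$, where the \emph{syllables} $g_n$ are words in the generators of $G_0$. Sorting letters by (G3) and (G4), store each syllable as a quadruple $(h;W_1,W_2,W_3)$, with $h$ a word in the generators of $H$ and $W_i$ a word in the generators of $\Gamma_i$; it represents $hW_1W_2W_3$. Keep a list $\Xi$ of configurations, initially empty. The invariant is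
\begin{equation}\label{eq:invariant}
w=(\text{current word})\cdot\prod_{x\in\Xi}z_x\quad\text{in }G .
\end{equation}
For $\lambda=(\rho,i,j)$ and $g\in\{\tau_1,\dots,\tau_r,\alpha,\beta\}$, the word $\varphi_\lambda(g)$ is a word in copy $i$ times a word in copy $j$. Let $c_0$ be the maximal length of these finitely many words, and $c_1=2c_0$. If a word $h$ represents an element of $H_0$, rewrite it by Lemma~\ref{lem:H0}, substitute, and sort the letters. This yields words $\varphi_\lambda(h)_i$ and $\varphi_\lambda(h)_j$ in copies $i$ and $j$, each of length at most $c_1\|h\|$, whose product represents $\varphi_\lambda(h)$.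

\emph{Removing pinches.} As long as possible, find a pinch around a syllable $g=(h;W_1,W_2,W_3)$ and remove it. Let $\lambda=(\rho,i,j)$ and $l=l(\lambda)$.
\begin{itemize}
\item[(P1)] \emph{Subword $s_\lambda^{-1}gs_\lambda$.} By \eqref{eq:member}, $g\in P_\lambda$ if and only if $h\in H_0$ and $W_i,W_j\in V$; this is decidable by Lemmas~\ref{lem:H0} and~\ref{lem:V}. In that case write $W_iW_j=v$ as a product of $z_x$ by Lemma~\ref{lem:V}, applied to each word, and add these $x$ to $\Xi$. Then $s_\lambda^{-1}gs_\lambda=\gamma_\lambda(hW_l)v=h\,\varphi_\lambda(h)_i\,\varphi_\lambda(h)_j\,W_l\,v$. Replace the subword by the quadruple with entries $h$, $\varphi_\lambda(h)_i$, $\varphi_\lambda(h)_j$, $W_l$.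
\item[(P2)] \emph{Subword $s_\lambda gs_\lambda^{-1}$.} Comparing $H$-components, $g\in\gamma_\lambda(P_\lambda)$ if and only if $h\in H_0$ and $\varphi_\lambda(h)^{-1}W_1W_2W_3\in\Gamma_l$. By \eqref{eq:member} the second condition means that $\varphi_\lambda(h)_i^{-1}W_i$ and $\varphi_\lambda(h)_j^{-1}W_j$ lie in $V$, which is decidable. In that case write their product $v$ as a product of $z_x$ and add these $x$ to $\Xi$. Then $g=\gamma_\lambda(hW_l)v$ and $s_\lambda gs_\lambda^{-1}=hW_l\,v$. Replace the subword by the quadruple with entries $h$, $W_l$ and empty words in copies $i,j$.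
\end{itemize}
After the replacement, merge the new quadruple with its two neighbors by concatenating entries. The invariant persists because $v$ is central. Each step removes two stable letters, so the process stops.

\emph{Output.} If stable letters remain, output NO. Otherwise a single quadruple $(h;W_1,W_2,W_3)$ is left. If $h\ne1$ in $H$ or some $W_i\notin V$, output NO. Otherwise expand the $W_i$ by Lemma~\ref{lem:V} and add the configurations to $\Xi$, so that $w=\prod_{x\in\Xi}z_x$. Let $\mathcal S$ be the set of all $j$ such that $\varrho(x)=v_j$ for an odd number of entries $x$ of $\Xi$, with $\varrho$ from Lemma~\ref{lem:classes}(2). Output $\mathcal S$.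

\emph{The equality in (i).} Since $z_x=z_{\varrho(x)}$, $z_o=1$, $z_{v_j}=y_j$ and $V$ is abelian of exponent $2$, we have $w=\prod_{x\in\Xi}z_{\varrho(x)}=\prod_{j\in\mathcal S}y_j$.

\emph{Proof of (ii).} Let $w=1$. By \eqref{eq:invariant}, the current word always represents an element $v\in V$. Suppose stable letters remain at the end. Multiply the last syllable by $v^{-1}$. The resulting word is trivial, so by Britton's lemma it has a pinch around a syllable other than the first and the last. This is also a pinch of the current word, so the process could not have stopped. Thus a single quadruple is left, and it represents an element of $V\le H\times\Delta$. So $h=1$, and $W_1W_2W_3\in V$, which gives $W_i\in V$ for all $i$ by projecting to $(\Gamma/V)^3$. Hence a set $\mathcal S$ is output, and $1=\prod_{j\in\mathcal S}y_j=\prod_{j\in\mathcal S\setminus E}y_j$ by Lemma~\ref{lem:y}. The last product consists of distinct basis vectors of $V$, so it is empty and $\mathcal S\subseteq E$.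

\emph{The bound in (i).} We must bound the words to which Lemma~\ref{lem:V} is applied, although (P1) inserts new letters. Two features of $\gamma_\lambda$ prevent growth: the word $h$ is never altered, and letters are inserted in a copy only where the old word in that copy is discarded. Each current syllable $g$ arose from a subword of $w$, and distinct syllables arose from disjoint subwords. Let $\ell_H(g)$ and $\ell_i(g)$ be the numbers of $H$-letters and of letters of copy $i$ in this subword. We claim that at all times
\[
\|h\|=\ell_H(g),\qquad\|W_i\|\le\ell_i(g)+c_1\ell_H(g)\quad(i=1,2,3).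
\]
This holds at the start. Consider a step on $g'\,s_\lambda^{\mp1}\,g\,s_\lambda^{\pm1}\,g''$. The numbers $\ell_H$, $\ell_i$ of the merged syllable are the sums of those of $g',g,g''$, and the $H$-word of the merged syllable is the concatenation of the three $H$-words. For the inequality it suffices to see that the contribution of the middle quadruple to copy $i$ has length at most $\ell_i(g)+c_1\ell_H(g)$. For $i=l(\lambda)$ it is the old word $W_i$. For $i\ne l(\lambda)$ it is $\varphi_\lambda(h)_i$, of length at most $c_1\ell_H(g)$, or the empty word. This proves the claim.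

Lemma~\ref{lem:V} is applied to words $W_i$ and $\varphi_\lambda(h)_i^{-1}W_i$, of length at most $\ell_i(g)+2c_1\ell_H(g)\le(1+2c_1)\|w\|$. So every $(q,u)\in\Xi$ has $\max_i|u_i|\le(1+2c_1)\|w\|$, and Lemma~\ref{lem:classes}(2) gives $2^j\le8(1+2c_1)^3\|w\|^3$ for $j\in\mathcal S$. Take $c=\max\bigl(8(1+2c_1)^3,\,4r+4\bigr)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Take the presentation of Lemma~\ref{lem:fp}, the words $y_j$ of Lemma~\ref{lem:y}, and $c,\Theta$ from Lemma~\ref{lem:algorithm}. Part (a) is Lemma~\ref{lem:y}, since $c\ge4r+4$.

(b) For a finite set $\mathcal S$ let $y_{\mathcal S}$ be the product of the words $y_j$, $j\in\mathcal S$, in increasing order. If $\Theta(w)=\mathcal S\ne\mathrm{NO}$, then $wy_{\mathcal S}=y_{\mathcal S}^2=1$ in $G$ by Lemma~\ref{lem:algorithm}(i), because the $y_j$ commute and have square $1$. This holds whether or not $\mathcal S\subseteq E$, which is why no knowledge of $E$ is needed. By Lemma~\ref{lem:area} the area of $wy_{\mathcal S}$ is computable from $w$. Put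
\[
g(n)=\max\{\operatorname{area}(wy_{\Theta(w)}):\ \|w\|\le n,\ \Theta(w)\ne\mathrm{NO}\}.
\]
The maximum is over a finite set that contains the empty word, so $g$ is recursive and nondecreasing. Now let $w=1$ in $G$ with $\|w\|\le n$. By Lemma~\ref{lem:algorithm}, $\Theta(w)=\mathcal S\subseteq\{j\in E:2^j\le cn^3\}$. From the free equality $w=(wy_{\mathcal S})\,y_{\mathcal S}^{-1}$ we get
\[
\operatorname{area}(w)\le g(n)+\sum_{j\in\mathcal S}\operatorname{area}(y_j)\le g(n)+\sum_{j\in E,\ 2^j\le cn^3}\operatorname{area}(y_j).
\]
Each $y_j$ occurs at most once because $\mathcal S$ is a set; this is where centrality and exponent $2$ pay off, exactly as in the computation in the introduction.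

(c) By Lemma~\ref{lem:algorithm} and (a), $w=1$ if and only if $\Theta(w)$ is a set contained in $E$. This is decidable when $E$ is recursive.

\emph{Uniformity.} The machine $M$, the rules $\mathcal R$, the presentation, the words $y_j$ and the constant $c$ are given by explicit formulas in the program of $U$. The algorithms for $\varrho$ and $\Theta$, and those of Lemmas~\ref{lem:area}, \ref{lem:V} and~\ref{lem:H0}, use only these finite data. So a program for $g$ is computed from $U$ as well.
\end{proof}

\begin{thebibliography}{9}

\bibitem{OS}
A.Yu.~Olshanskii, M.V.~Sapir,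
\emph{Algorithmic problems in groups with quadratic Dehn function},
arXiv:2012.10417 (2020).

\end{thebibliography}
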